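# Primitives in the cohomology of $2$-central groups: from composition factors to submodules

## 1. Theorems A, B and C

**Theorem B.** Let $Q$ be a finite $2$-group in which every element of order $2$ is central, and let $C\le Z(Q)$ be the subgroup consisting of the identity and the elements of order $2$. Let $\mathrm{Aut}_0(Q,C)$ be the group of automorphisms of $Q$ that fix $C$ pointwise, and let $\mathrm{Out}_0(Q,C)=\mathrm{Aut}_0(Q,C)/\mathrm{Inn}(Q)$. Let $H^*(Q)=H^*(Q;\mathbb F_2)$, let $\Delta:H^*(Q)\to H^*(C)\otimes H^*(Q)$ be induced by the multiplication homomorphism $C\times Q\to Q$, and let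
$$P_CH^*(Q)=\{x\in H^*(Q):\Delta(x)=1\otimes x\}.$$
For an irreducible $\mathbb F_2[\mathrm{Out}_0(Q,C)]$-module $S$ and $n\ge 0$, the following are equivalent: $S$ is a composition factor of $P_CH^n(Q)$; $S$ is isomorphic to a submodule of $P_CH^n(Q)$; $S$ is isomorphic to a quotient module of $P_CH^n(Q)$. Consequently every irreducible $S$ occurs as a submodule (and as a quotient) of some $P_CH^n(Q)$.

The last sentence is Conjecture C of Nicholas J. Kuhn, "The nilpotent filtration and the action of automorphisms on the cohomology of finite p--groups", arXiv:math/0605442 (2006). So that conjecture is true. The word "consequently" rests on one input, which is known and which we use without proof: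

$$\text{every irreducible } \mathbb F_2[\mathrm{Out}_0(Q,C)]\text{-module is a composition factor of } P_CH^n(Q) \text{ for some } n. \tag{1}$$

The rest is group theory. Put
$$B=\ker\big(\mathrm{Aut}_0(Q,C)\to \mathrm{Aut}(Q/C)\big),\qquad A=\mathrm{Aut}_0(Q,C)/B\le \mathrm{Aut}(Q/C),$$
and let $\bar A$ be the quotient of $A$ by the image of $\mathrm{Inn}(Q)$. If $\bar B$ denotes the image of $B$ in $\mathrm{Out}_0(Q,C)$, then $\bar A=\mathrm{Out}_0(Q,C)/\bar B$.

**Theorem A.** $B$ is an elementary abelian $2$-group, and $A$ (hence $\bar A$) has a normal $2$-complement, that is, a normal subgroup of odd order and $2$-power index.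

The third theorem collects strengthenings and limits. (The letter C names a conjecture, a theorem and a subgroup. The context always tells which.)

**Theorem C.** Let $Q$ and $C$ be as above.

1. Theorem B holds for every subgroup $G\le \mathrm{Out}_0(Q,C)$ and every field $k$ of characteristic $2$: every irreducible $kG$-module is a submodule of some $k\otimes P_CH^n(Q)$, and "composition factor", "submodule" and "quotient" are equivalent in each degree.
2. If $S\le P_CH^n(Q)$ is a nonzero submodule, $r=\operatorname{rank}C$ and $d=|Q:C|$, then $H^*(Q)$ contains $\mathbb F_2[\zeta_1,\dots,\zeta_r]\otimes S$, with $|\zeta_i|=d$ and trivial action on the $\zeta_i$, as an $\mathbb F_2[\mathrm{Out}_0(Q,C)]$-submodule. So $\dim\mathrm{Hom}(S,H^{n+jd}(Q))\ge\binom{j+r-1}{r-1}$ for $j\ge 0$, $r\ge 1$.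
3. A finite group $H$ of odd order embeds in $\mathrm{Out}_0(Q,C)$ for some $2$-central $Q$ if and only if $H$ is abelian and, for every prime $p$ dividing $|H|$, the order of $2$ in $(\mathbb Z/p)^\times$ is even. In particular the normal $2$-complement of $A$ is always abelian.
4. $\mathrm{Out}_0(Q,C)$ itself need not have a normal $2$-complement (for example if $Q=Q_8\times\mathbb Z/4$), so passing to $\bar A$ is necessary in Theorem A.

## 2. $2$-central groups, primitives and the action of $\mathrm{Out}_0(Q,C)$

**Definition ($2$-central).** A finite $2$-group $Q$ is *$2$-central* if every element of order $2$ is central. Then the elements of order at most $2$ form a central elementary abelian subgroup $C$, the unique maximal elementary abelian subgroup of $Q$.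

Every abelian $2$-group is $2$-central. The quaternion group $Q_8$ is, with $C=\{\pm1\}$, since $-1$ is its only involution. The dihedral group $D_8$ is not, because its reflections have order $2$ and are not central. We shall use $2$-centrality in one form only: **an element whose square is $1$ lies in $C$**.

**Definition (primitives).** The map $\Delta$ is a ring homomorphism $H^*(Q)\to H^*(C)\otimes H^*(Q)$, and $P_CH^*(Q)$ is the set of $x$ with $\Delta(x)=1\otimes x$. It is a graded subalgebra.

Two computations show what the condition means. Restricting $C\times Q\to Q$ to $C\times 1$ and to $1\times Q$ gives the inclusion of $C$ and the identity of $Q$, so for $x\in H^1(Q)$ we have $\Delta(x)=\mathrm{res}_C(x)\otimes1+1\otimes x$. Thus $x$ is primitive exactly when $\mathrm{res}_C(x)=0$, that is, when the homomorphism $x:Q\to\mathbb F_2$ factors through $Q/C$. Hence $P_CH^1(Q)\cong H^1(Q/C)$ by inflation. Second, any class inflated from $Q/C$ is primitive, in any degree, because the composites of $C\times Q\to Q\to Q/C$ and $C\times Q\xrightarrow{\mathrm{pr}_2}Q\to Q/C$ agree.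

**The action.** Automorphisms act on $Q$ on the right, written $x\mapsto x^\alpha$, and $\alpha\beta$ means first $\alpha$, then $\beta$. Then $(\alpha\beta)^*=\alpha^*\beta^*$, so $\alpha\mapsto\alpha^*$ makes $H^*(Q)$ a left module. Inner automorphisms act trivially on cohomology, and $\mathrm{Inn}(Q)\le\mathrm{Aut}_0(Q,C)$ since $C$ is central; so $\mathrm{Out}_0(Q,C)$ acts. If $\alpha$ fixes $C$ pointwise, then $(cx)^\alpha=c\,x^\alpha$, which gives $\Delta\alpha^*=(1\otimes\alpha^*)\Delta$. So the action preserves $P_CH^*(Q)$, and each $P_CH^n(Q)$ is a finite-dimensional $\mathbb F_2[\mathrm{Out}_0(Q,C)]$-module.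

Theorem B asks for a genuine copy of $S$ *inside* some $P_CH^n(Q)$, where (1) gives it only as a layer in a composition series.

## 3. The groups $(\mathbb Z/2)^r$, $\mathbb Z/4$ and $Q_8$

If $Q=C=(\mathbb Z/2)^r$, then $\mathrm{Out}_0(Q,C)=1$. If $x$ is primitive of positive degree, restriction to $C\times 1$ turns $\Delta(x)=1\otimes x$ into $x=0$. So $P_CH^*(Q)=\mathbb F_2$ in degree $0$, and it contains the only irreducible module.

If $Q=\mathbb Z/4$, then $\mathrm{Out}_0(Q,C)=\mathrm{Aut}(Q)=\mathbb Z/2$. More generally, whenever $\mathrm{Out}_0(Q,C)$ is a $2$-group its only irreducible module over $\mathbb F_2$ is the trivial one, which is $P_CH^0(Q)=\mathbb F_2$.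

The first case with content is $Q=Q_8$. Any two noncommuting elements of order $4$ are the images of $i,j$ under an automorphism, so $\mathrm{Aut}(Q_8)$ induces all of $GL_2(\mathbb F_2)\cong S_3$ on $Q_8/C\cong(\mathbb Z/2)^2$. An automorphism trivial on $Q_8/C$ sends $i\mapsto\pm i$, $j\mapsto\pm j$. There are at most four of these, and $\mathrm{Inn}(Q_8)$ already supplies four. So $B=\mathrm{Inn}(Q_8)$ and $\mathrm{Out}_0(Q_8,C)=A=\bar A\cong S_3$. The irreducible $\mathbb F_2[S_3]$-modules are the trivial one and the natural module $W$ of dimension $2$. The trivial one is $P_CH^0$, and $P_CH^1\cong H^1(Q_8/C)$ is the dual of $W$, which is again irreducible of dimension $2$. So the conjecture holds for $Q_8$. Note that $S_3$ has a normal $2$-complement, of order $3$.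

## 4. Modules over a group with a normal $2$-complement

Given a composition factor, a sensible person tries to slide it to the bottom. For a general group this is impossible.

**Example ($A_4$).** Let $X=\mathbb F_2\{1,2,3,4\}$ be the permutation module of $A_4$, with vectors regarded as subsets of $\{1,2,3,4\}$. Let $V_4$ be the normal four-group and $\sigma=\{1,2,3,4\}$. The even subsets modulo $\sigma$ form a module of dimension $2$. Its three nonzero vectors are the three splittings into two pairs, and an element of order $3$ permutes them cyclically. So this is an irreducible composition factor $W$ of dimension $2$. But $V_4$ is transitive on the four points, so its only nonzero fixed vector is $\sigma$. Any irreducible submodule $Y$ has $Y^{V_4}\ne0$, hence contains $\sigma$ and equals $\mathbb F_2\sigma$. Since permutation modules are self-dual, every irreducible quotient of $X$ is trivial too. So $W$ is a composition factor that is neither a submodule nor a quotient.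

What spoils the sliding is the element of order $3$ acting nontrivially on the $2$-subgroup $V_4$. In $S_3$ the action is the other way round, and there everything works.

**Lemma 1.** Let $G$ be a finite group with a normal $2$-complement $N$, let $k$ be a field of characteristic $2$, $X$ a finite-dimensional $kG$-module and $S$ an irreducible $kG$-module. If $S$ is a composition factor of $X$, then $S$ is isomorphic to a submodule and to a quotient of $X$.

*Proof.* The order of $N$ is odd, so by Maschke's theorem $X|_N$ is semisimple, and therefore $S|_N$ is isomorphic to a direct summand of $X|_N$. Hence $\mathrm{Hom}_{kN}(S,X)\ne0$ and $\mathrm{Hom}_{kN}(X,S)\ne0$. The group $G$ acts on these spaces by conjugation and $N$ acts trivially, so the $2$-group $G/N$ acts $k$-linearly on each.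

A $2$-group $P$ acting linearly on a nonzero $k$-space has a nonzero fixed vector: take $v\neq0$; the $\mathbb F_2$-span $U$ of the finite orbit $vP$ is finite, of order a positive power of $2$, and $P$-invariant. Orbits have $2$-power length, so the number of fixed points in $U$ is even. It is at least one because $0$ is fixed, so there is a nonzero fixed vector.

So $\mathrm{Hom}_{kG}(S,X)\ne0$ and $\mathrm{Hom}_{kG}(X,S)\ne0$. As $S$ is irreducible, a nonzero map $S\to X$ is injective and a nonzero map $X\to S$ is surjective. $\square$

If $\mathrm{Out}_0(Q,C)$ always had a normal $2$-complement, Lemma 1 and (1) would finish the job.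

## 5. $Q_8\times\mathbb Z/4$, and the subgroup $B$ that acts trivially

**Proof of Theorem C(4).** Let $Q=Q_8\times\langle a\rangle$ with $a^4=1$. An element $xa^j$ with $x \in Q_8$ has square $x^2a^{2j}$, so $Q$ is $2$-central with $C=Z(Q_8)\times\langle a^2\rangle$. For $\varphi\in\mathrm{Hom}(Q_8,\langle a^2\rangle)\cong(\mathbb Z/2)^2$ let
$$\alpha_\varphi:\ xa^j\mapsto x\,\varphi(x)\,a^j\qquad(x\in Q_8).$$
Since $\varphi(x)$ is central, this is a homomorphism. Since $\varphi$ kills $Z(Q_8)=[Q_8,Q_8]$, it fixes $C$ pointwise, and $\alpha_\varphi\alpha_\psi=\alpha_{\varphi\psi}$. So the $\alpha_\varphi$ form a subgroup $E\cong(\mathbb Z/2)^2$ of $\mathrm{Aut}_0(Q,C)$. Inner automorphisms change elements only by elements of $[Q,Q]=Z(Q_8)$, while $\alpha_\varphi$ changes them by elements of $\langle a^2\rangle$. So $E\cap\mathrm{Inn}(Q)=1$.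

Let $\gamma$ be an automorphism of order $3$ of $Q_8$, extended by the identity on $a$. It fixes $C$ pointwise. It normalizes $E$ and acts on it as $\gamma$ acts on $\mathrm{Hom}(Q_8,\langle a^2\rangle)$, so it permutes the three involutions of $E$ cyclically. Thus $E\langle\gamma\rangle\cong A_4$. Its intersection with $\mathrm{Inn}(Q)$ is a normal $2$-subgroup of it, so it lies in $E$ and is trivial. Hence $A_4$ embeds in $\mathrm{Out}_0(Q,C)$. A normal $2$-complement intersected with a subgroup is a normal $2$-complement of that subgroup, and $A_4$ has none, since it has no normal subgroup of order $3$. So $\mathrm{Out}_0(Q,C)$ has none. $\square$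

So the first approach stops here: the acting group really can contain the bad configuration of Section 4. But look at the four-group $E$ that causes trouble. It changes elements of $Q$ only by elements of $C$; in other words $E\le B$. The way out is that primitives do not see $B$.

**Lemma 2.** For $\varphi\in\mathrm{Hom}(Q/C,C)$, regarded as a homomorphism on $Q$, the map $\alpha_\varphi(x)=\varphi(x)x$ lies in $B$, and $\varphi\mapsto\alpha_\varphi$ is an isomorphism $\mathrm{Hom}(Q/C,C)\cong B$. In particular $B$ is an elementary abelian $2$-group.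

*Proof.* Because $C$ is central, $\alpha_\varphi$ is an endomorphism. It is the identity on $C$ and on $Q/C$. If $\varphi(x)x=1$, then $x\in C$, so $\varphi(x)=1$ and $x=1$; so $\alpha_\varphi$ is injective, hence an automorphism, and lies in $B$. Since $\varphi(\psi(x)x)=\varphi(x)$, composing $\alpha_\varphi$ and $\alpha_\psi$ gives $\alpha_{\varphi\psi}$, and clearly $\varphi\mapsto\alpha_\varphi$ is injective. Conversely let $\alpha\in B$ and put $\varphi(x)=\alpha(x)x^{-1}\in C$. Then $\varphi(xy)=\alpha(x)\alpha(y)y^{-1}x^{-1}=\alpha(x)\varphi(y)x^{-1}=\varphi(x)\varphi(y)$, and $\varphi|_C=1$. So $\varphi\in\mathrm{Hom}(Q/C,C)$ and $\alpha=\alpha_\varphi$. $\square$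

**Lemma 3.** $B$ acts trivially on $P_CH^*(Q)$.

*Proof.* The automorphism $\alpha_\varphi$ is the composite
$$Q\xrightarrow{\ \mathrm{diag}\ }Q\times Q\xrightarrow{\ \varphi\times1\ }C\times Q\xrightarrow{\ \mathrm{mult}\ }Q .$$
If $x$ is primitive, pulling back along $\mathrm{mult}$ gives $\Delta(x)=1\otimes x$; pulling back along $\varphi\times 1$ gives $1\otimes x\in H^*(Q)\otimes H^*(Q)$; pulling back along the diagonal gives $1\cdot x=x$. $\square$

**Proof of Theorem B, assuming Theorem A.** By Lemma 3, $P_CH^n(Q)$ is an $\mathbb F_2[\bar A]$-module, of finite dimension. Let $S$ be an irreducible $\mathbb F_2[\mathrm{Out}_0(Q,C)]$-module. The group $\bar B$ is a normal $2$-subgroup of $\mathrm{Out}_0(Q,C)$, so $S^{\bar B}$ is a nonzero submodule of $S$, hence all of $S$. So $S$ is an irreducible $\mathbb F_2[\bar A]$-module. By Theorem A, $\bar A$ has a normal $2$-complement. By Lemma 1, if $S$ is a composition factor of $P_CH^n(Q)$, then it is a submodule and a quotient of $P_CH^n(Q)$; the converse implications are trivial. By (1), $S$ is a composition factor of $P_CH^n(Q)$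 for some $n$, and it is a submodule and a quotient for that same $n$. $\square$

What remains is Theorem A: *modulo $B$*, no odd order automorphism acts nontrivially on a $2$-group of automorphisms. The example shows what to expect: if $E$ is a $2$-group of automorphisms with $E=[E,g]$, $g$ of odd order, then $E$ should lie in $B$. The statement must be one-sided, since in $A\cong S_3$ for $Q_8$ an involution does act nontrivially on the subgroup of order $3$.

## 6. Commutator identities and coprime action

We write $[x,y]=x^{-1}y^{-1}xy$, $x^y=y^{-1}xy$, $[x,\alpha]=x^{-1}x^\alpha$ for an automorphism $\alpha$, and $e^g=g^{-1}eg$ for automorphisms $e,g$. Then $[xy,z]=[x,z]^y[y,z]$, and therefore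
$$[x^2,y]=[x,y]^x[x,y], \tag{2}$$
$$(xy)^2=x^2\,y^x\,y=x^2\,y[y,x]\,y, \tag{3}$$
the last being $x^2y^2[y,x]$ if $[y,x]$ is central.

*Coprime action* (for example Gorenstein, *Finite Groups*, Ch. 5.3). Let $g$ be an automorphism of odd order of a finite $2$-group $X$, and let $[X,g]$ be the subgroup generated by all $[x,g]$.

- (4) $[X,g]$ is normal in $X$ and $g$-invariant, $[X,g]=[X,g,g]$, and $X=C_X(g)[X,g]$. If $X$ is abelian, $X=C_X(g)\times[X,g]$.
- (5) If $g$ is trivial on a normal $g$-invariant $Y\le X$ and on $X/Y$, then $g=1$ on $X$. Indeed $x^g=xy$ with $y\in Y$ gives $x^{g^i}=xy^i$; taking for $i$ the odd order of $g$ gives $y^i=1$, so $y=1$.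
- (6) If $f:X\to Y$ is a homomorphism with $f(x^g)=f(x)$ for all $x$, then $f$ is trivial on $[X,g]$, because $f(x^{-1}x^g)=1$.

Item (6) will be used again and again, on the group $Q$, on pieces of it, and on groups of automorphisms of $Q$.

## 7. The anisotropic quadratic map on $M/C$

Put
$$F=\Phi(Q)C,\qquad M=\{m\in Q:\ m^2\in C,\ [m,Q]\le C\}.$$
$M$ is the preimage in $Q$ of $\Omega_1(Z(Q/C))$, the elements of order at most $2$ in the centre of $Q/C$. Both are subgroups, both contain $C$, and both are invariant under $\mathrm{Aut}_0(Q,C)$. For $Q_8$ and for $Q_8\times\mathbb Z/4$ we have $M=Q$. For $Q=\mathbb Z/8$ we have $M=F=2\mathbb Z/8$.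

**Commutators with $M$.** For $m\in M$ and $y,z\in Q$ we have $[m,yz]=[m,z][m,y]^z=[m,y][m,z]$, as the values lie in the central subgroup $C$. So $y\mapsto[m,y]$ is a homomorphism $Q\to C$. It kills $C$, and it kills $\Phi(Q)$ because $C$ is elementary abelian. Hence
$$[M,F]=1. \tag{7}$$
Likewise $m\mapsto[m,y]$ is a homomorphism $M\to C$ killing $C$. Since $\alpha\in\mathrm{Aut}_0(Q,C)$ fixes $C$ pointwise,
$$[m^\alpha,y^\alpha]=[m,y]\qquad(m\in M,\ y\in Q). \tag{8}$$

**The quadratic map.** Let $V=M/C$. It is elementary abelian, and we write it additively. Define $q:V\to C$ by $q(mC)=m^2$ and $b:V\times V\to C$ by $b(mC,nC)=[m,n]$. They are well defined, $b$ is biadditive, and (3) gives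
$$q(u+v)=q(u)\,q(v)\,b(u,v). \tag{9}$$
Both are invariant under $\mathrm{Aut}_0(Q,C)$. By $2$-centrality $m^2=1$ forces $m\in C$, so
$$q(v)=1\ \Longrightarrow\ v=0. \tag{10}$$

For $Q_8$, $V=\mathbb F_2^2$ and $q(v)=-1$ for each $v\ne0$. For $Q_8\times\langle a\rangle$, $V=\mathbb F_2^2\oplus\mathbb F_2$ and $q(u,s)=(N(u),a^{2s})$, with $N$ the quadratic map of $Q_8$. In this second case $Q/C=V$, so each element of $A$ acts on $V$ as a linear map $h$ preserving $N(u)$ and $s$. It preserves the radical of $b$, which is spanned by $(0,1)$, so it has the form $(u,s)\mapsto(h_1u,\,s+l(u))$ with $h_1\in GL_2(\mathbb F_2)$; preserving $s$ forces $l=0$. Automorphisms of $Q_8$ realize every $h_1$, so $A\cong S_3$, although $\mathrm{Out}_0(Q,C)$ contains $A_4$.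

The next lemma is the basic use of (10).

**Lemma 4.** If $C\le Y\le M$, $Y$ is abelian, and $\alpha\in\mathrm{Aut}_0(Q,C)$ leaves $Y$ invariant, then $\alpha$ acts trivially on $Y/C$. If moreover $\alpha$ has odd order, it acts trivially on $Y$.

*Proof.* For $y\in Y$ the elements $y$ and $y^\alpha$ commute, so $(y^{-1}y^\alpha)^2=y^{-2}(y^2)^\alpha=1$, as $y^2\in C$ is fixed by $\alpha$. So $y^{-1}y^\alpha\in C$. If $\alpha$ has odd order, it is trivial on $C$ and on $Y/C$, hence on $Y$ by (5). $\square$

## 8. Odd order automorphisms move $Q$ only within $M$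

We show that an odd order $g\in\mathrm{Aut}_0(Q,C)$ is trivial on $F$ and on $Q/M$, so that its whole effect happens on $V$, where $q$ controls it.

**Lemma 5.** Let $g\in\mathrm{Aut}_0(Q,C)$ have odd order. Let $N_0\le N$ be $g$-invariant normal subgroups of $Q$ such that $[N,Q]\le N_0$, $x^2\in N_0$ for all $x\in N$, and $g$ acts trivially on $N_0$. Then $[N,g]\le M$.

*Proof.* Let $L=[N,g]$. By (4), $L=[L,g]$.

**Step 1: $C_Q(g)$ centralizes $L$.** This provides the commuting relations used below. Let $y\in C_Q(g)$ and $x\in N$. Then $[x,y]\in N_0$ is fixed by $g$, so $[x,y]=[x^g,y^g]=[x^g,y]$, that is, $x^{-1}x^y=(x^g)^{-1}(x^g)^y$. Multiplying on the left by $x^g$ and on the right by $(x^y)^{-1}$ gives $x^gx^{-1}=(x^gx^{-1})^y$. So $y$ commutes with every $x^gx^{-1}$. Since $(x^gx^{-1})^{-1}=x(x^{-1})^g=[x^{-1},g]$, these elements generate $L$. In particular $N_0\le C_Q(g)$ centralizes $L$.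

**Step 2: $x^2\in C$ for $x\in L$.** This is the first condition for $x\in M$. Let $x,y\in L$. Then $x^2$ and $[x,y]$ lie in $N_0$, which centralizes $L$. So (2) gives $1=[x^2,y]=[x,y]^x[x,y]=[x,y]^2$, whence $[x,y]\in C$. By (3), $(xy)^2\in x^2y^2C$, and $x\mapsto x^2C$ is a homomorphism $L\to Q/C$. As $x^2\in N_0$ is fixed by $g$, we have $(x^g)^2=(x^2)^g=x^2$, so this homomorphism takes the same value on $x$ and $x^g$. By (6) it is trivial on $[L,g]=L$.

**Step 3: $[L,Q]\le C$.** This is the second condition. Let $x\in L$, $y\in Q$ and $m=[x,y]\in N_0$. By Step 1, $m$ commutes with $x$, and by Step 2, $x^2$ is central. So (2) gives $1=[x^2,y]=m^xm=m^2$, and $m\in C$. $\square$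

**Proposition 6.** If $g\in\mathrm{Aut}_0(Q,C)$ has odd order, then $g$ acts trivially on $F=\Phi(Q)C$, and $[Q,g]\le M$.

*Proof.* **Step 1: $g$ is trivial on $M\cap F$.** By (7), $M\cap F$ is abelian. It contains $C$ and is $g$-invariant, so Lemma 4 applies.

**Step 2: $g$ is trivial on $F$.** We argue by a minimal counterexample. Suppose $g$ is nontrivial on $F$, and choose $N\le F$ minimal among the $g$-invariant normal subgroups of $Q$ contained in $F$ on which $g$ acts nontrivially. Let $N_0=[N,Q]\Phi(N)$. It is $g$-invariant and normal in $Q$. It is proper in $N$, because the $2$-group $Q$ acts unipotently on the nonzero $\mathbb F_2$-space $N/\Phi(N)$, so the space spanned by all differences $v^y-v$ is a proper subspace. By minimality $g$ is trivial on $N_0$. Also $[N,Q]\le N_0$ and $x^2\in\Phi(N)\le N_0$ for $x\in N$. Lemma 5 gives $[N,g]\le M$, so $[N,g]\le M\cap F$, where $g$ is trivial. Then $[N,g]=[N,g,g]=1$, contradicting the choice of $N$.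

**Step 3: $[Q,g]\le M$.** Apply Lemma 5 with $N=Q$ and $N_0=F$, which contains all commutators and squares and on which $g$ is trivial by Step 2. $\square$

For instance, if $Q$ is abelian then $M$ is abelian, so an odd order $g$ is trivial on $M$ by Lemma 4 and on $Q/M$ by Proposition 6, hence trivial: $\mathrm{Aut}_0(Q,C)$ is then a $2$-group.

Let $K\le\mathrm{Aut}_0(Q,C)$ be the subgroup generated by all elements of odd order. By Proposition 6,
$$K\text{ acts trivially on }F\text{ and on }Q/M. \tag{11}$$

## 9. A $2$-group $E$ with $E=[E,g]$ acts trivially on $Q/C$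

Suppose a $2$-element $e$ acts on $V$ and $v^e=v+t$. Invariance of $q$ and (9) give $q(v)=q(v)q(t)b(v,t)$, that is,
$$q(t)=b(v,t). \tag{12}$$
If $b(v,t)$ were $1$, then (10) would give $t=0$. In general it is not $1$: in $Q_8$, let $e$ swap the classes of $i$ and $j$ in $V$, and take $v$ the class of $i$. Then $t$ is the class of $k$, and $q(t)=-1=b(v,t)$. So a single $2$-element can act nontrivially. What forces $b(v,t)=1$ is the odd order $g$ together with (6).

**Proposition 7.** Let $E\le\mathrm{Aut}_0(Q,C)$ be a $2$-subgroup and let $g\in\mathrm{Aut}_0(Q,C)$ be an element of odd order normalizing $E$ with $E=[E,g]$. Then $E$ acts trivially on $Q/C$.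

*Proof.* $E$ is generated by the elements $e^{-1}e^g=(e^{-1}g^{-1}e)\,g$, products of two elements of odd order. So $E\le K$, and (11) holds for $E$. Also, by (6) applied to $E$,
$$\text{a homomorphism } f \text{ on } E \text{ with } f(e^g)=f(e) \text{ for all } e \text{ is trivial.} \tag{13}$$

**Step 1: $E$ acts trivially on $V=M/C$.** We need this before we can treat $Q/C$. Suppose it fails, so $V^E\ne V$. Let
$$V_2=\{v\in V:\ v^e-v\in V^E\ \text{ for all } e\in E\},$$
the preimage of $(V/V^E)^E$. The $2$-group $E$ has nonzero fixed points on $V/V^E\ne0$, so $V_2\supsetneq V^E$. Both subspaces are $g$-invariant, since $g$ normalizes $E$. For $e\in E$ and $v\in V_2$ put $\tau_e(v)=v^e-v\in V^E$. Clearly $\tau_e$ is additive. Next,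
$$v^{ee'}=(v+\tau_e(v))^{e'}=v+\tau_{e'}(v)+\tau_e(v),$$
so $\tau_{ee'}=\tau_e+\tau_{e'}$. Finally $(v^g)^{g^{-1}eg}=(v^e)^g$ gives $\tau_{e^g}(v^g)=\tau_e(v)^g$. Let $T\le V^E$ be the span of all $\tau_e(v)$; it is $g$-invariant.

First, $g$ is trivial on $T$. For $s\in V^E$, invariance of $b$ gives
$$b(v,s)=b(v^e,s^e)=b(v+\tau_e(v),s)=b(v,s)\,b(\tau_e(v),s),$$
so $b(T,V^E)=1$. As $T\le V^E$, the preimage of $T$ in $M$ is abelian, and Lemma 4 applies to it.

By (4), $V_2=C_{V_2}(g)\oplus[V_2,g]$, and we treat the two summands separately. If $v\in C_{V_2}(g)$, then $\tau_{e^g}(v)=\tau_{e^g}(v^g)=\tau_e(v)^g=\tau_e(v)$. So $e\mapsto\tau_e(v)$ is a homomorphism as in (13), and it is trivial. If $v\in[V_2,g]$, let $t=\tau_e(v)\in T$. Since $t^g=t$, we have $b(t,u^g)=b(t^g,u^g)=b(t,u)$ for $u\in V_2$, so by (6) the homomorphism $u\mapsto b(t,u)$ from $V_2$ to $C$ is trivial on $[V_2,g]$. In particular $b(t,v)=1$. Now (12) gives $q(t)=1$, and $t=0$ by (10).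

Since each $\tau_e$ is additive, $\tau_e=0$ on $V_2$ for all $e$, so $V_2=V^E$. This is a contradiction.

**Step 2: $E$ acts trivially on $Q/C$.** The same scheme is run with $Q$ in place of $V_2$. For $x\in Q$ and $e\in E$ write $x^e=xt$; by (11), $t\in M$. Put $\tau_e(x)=tC\in V$. We check the three rules again. If $x^{e'}=xt'$, then $x^{ee'}=(xt)^{e'}=x\,t'\,t^{e'}$ and $t^{e'}\in tC$ by Step 1, so $\tau_{ee'}(x)=\tau_e(x)+\tau_{e'}(x)$. If $y^e=yt_1$, then $(xy)^e=xt\,yt_1=xy\,t^y\,t_1$ and $t^y=t[t,y]\in tC$ since $[M,Q]\le C$; so $\tau_e:Q\to V$ is a homomorphism. And $(x^g)^{g^{-1}eg}=(x^e)^g=x^gt^g$, so $\tau_{e^g}(x^g)=\tau_e(x)^g$. Let $T\le V$ be the span of all $\tau_e(x)$, which is $g$-invariant.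

First, $g$ is trivial on the preimage of $T$ in $M$. Let $s\in M$. By Step 1, $s^e=sc$ with $c\in C$. The element $[x,s]\in C$ is fixed by $e$, so
$$[x,s]=[x^e,s^e]=[xt,sc]=[xt,s]=[x,s]^t[t,s]=[x,s]\,[t,s],$$
and $[t,s]=1$. So the preimage of $T$ is central in $M$. In particular it is abelian, and Lemma 4 applies to it.

By (4), $Q=C_Q(g)[Q,g]$. If $x\in C_Q(g)$, then $\tau_{e^g}(x)=\tau_{e^g}(x^g)=\tau_e(x)^g=\tau_e(x)$, so $e\mapsto\tau_e(x)$ is trivial by (13). If $x\in[Q,g]$, let $x^e=xt$. Since $t^g=t$, (8) gives $[t,y^g]=[t^g,y^g]=[t,y]$ for all $y\in Q$, so by (6) the homomorphism $y\mapsto[t,y]$ from $Q$ to $C$ vanishes on $[Q,g]$. In particular $[t,x]=1$. Now $x^2\in\Phi(Q)\le F$ is fixed by $e\in K$ by (11), so by (3)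
$$x^2=(x^2)^e=(xt)^2=x^2t^2[t,x]=x^2t^2 .$$
Hence $t^2=1$, so $t\in C$ and $\tau_e(x)=0$.

Since $\tau_e$ is a homomorphism on $Q=C_Q(g)[Q,g]$, it is zero for every $e\in E$. $\square$

## 10. Frobenius' criterion and the proof of Theorem A

We use *Frobenius' theorem* (Gorenstein, *Finite Groups*, Thm 7.4.5): if $G$ is a finite group and $N_G(E)/C_G(E)$ is a $p$-group for every nontrivial $p$-subgroup $E\le G$, then $G$ has a normal $p$-complement.

**Proof of Theorem A.** Lemma 2 gives the statement on $B$. For $A$ we verify Frobenius' criterion with $p=2$. Let $\bar E\le A$ be a $2$-subgroup and $\bar g\in N_A(\bar E)$ an element of odd order.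

**Step 1: lifting to $\mathrm{Aut}_0(Q,C)$.** The preimage $\hat E$ of $\bar E$ in $\mathrm{Aut}_0(Q,C)$ is a $2$-group, because $B$ is. Let $h$ be any lift of $\bar g$, of order $2^al$ with $l$ odd, and choose $c$ with $c\equiv0\pmod{2^a}$ and $c\equiv1\pmod l$. Then $g=h^c$ has odd order. The order of $\bar g$ is an odd divisor of $2^al$, hence divides $l$, so $g$ maps to $\bar g^c=\bar g$. As $\hat E$ is the full preimage of $\bar E$, $g$ normalizes $\hat E$.

**Step 2: applying Proposition 7.** Put $E=[\hat E,g]$. It is normalized by $g$, and $[E,g]=E$ by (4), applied to the conjugation action of $g$ on $\hat E$. By Proposition 7, $E\le B$. Passing to $A$, we get $[\bar E,\bar g]=1$.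

**Step 3: conclusion.** So every element of odd order of $N_A(\bar E)$ centralizes $\bar E$. By the power argument of Step 1, every element of odd order in $N_A(\bar E)/C_A(\bar E)$ lifts to an element of odd order of $N_A(\bar E)$, so it is trivial, and $N_A(\bar E)/C_A(\bar E)$ is a $2$-group. By Frobenius' theorem $A$ has a normal $2$-complement. Its image in $\bar A$ is normal of odd order and $2$-power index. $\square$

With Section 5, this completes the proof of Theorem B, and of Conjecture C.

## 11. Subgroups of $\mathrm{Out}_0(Q,C)$ and larger fields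

**Proof of Theorem C(1).** Let $G\le\mathrm{Out}_0=\mathrm{Out}_0(Q,C)$, let $k$ be a field of characteristic $2$ and $S$ an irreducible $kG$-module.

**Step 1: $S$ is a composition factor of some $k\otimes P_CH^n(Q)$.** This extends (1) to $kG$. The module $S$ is a quotient of $kG=k\otimes\mathbb F_2G$. Tensoring a composition series of $\mathbb F_2G$ with $k$, we see that $S$ is a composition factor of $k\otimes S_1$ for some irreducible $\mathbb F_2G$-module $S_1$. Let $S'$ be an irreducible submodule of the coinduced module $\mathrm{Coind}_G^{\mathrm{Out}_0}S_1$. By adjunction $\mathrm{Hom}_G(S',S_1)\cong\mathrm{Hom}_{\mathrm{Out}_0}(S',\mathrm{Coind}_G^{\mathrm{Out}_0}S_1)\ne0$, so $S_1$ is a quotient of $S'|_G$. By (1), $S'$ is a composition factor of some $P_CH^n(Q)$. Hence $S_1$ is a composition factor of $P_CH^n(Q)|_G$, and $S$ is one of $k\otimes P_CH^n(Q)$.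

**Step 2: from factor to submodule and quotient.** The group $G\cap\bar B$ is a normal $2$-subgroup of $G$. It acts trivially on $k\otimes P_CH^n(Q)$ by Lemma 3, and on $S$ because $S^{G\cap\bar B}$ is a nonzero submodule. The quotient $G/(G\cap\bar B)$ embeds in $\bar A$. Since having a normal $2$-complement passes to subgroups, Lemma 1 applies over $k$ to $G/(G\cap\bar B)$ in each degree. This gives the equivalence in each degree (the converse implications being trivial) and, with Step 1, the existence. $\square$

## 12. Invariant Stiefel–Whitney classes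

**Proof of Theorem C(2).** Let $x_1,\dots,x_r$ be a basis of $H^1(C)$, so $H^*(C)=\mathbb F_2[x_1,\dots,x_r]$. Let $\lambda_i$ be the real $1$-dimensional representation of $C$ with $w_1(\lambda_i)=x_i$, and put
$$\zeta_i=w_d(\mathrm{Ind}_C^Q\lambda_i)\in H^d(Q),\qquad d=|Q:C|.$$

**Step 1: restriction and invariance.** As $C$ is central, the character of $\mathrm{Ind}_C^Q\lambda_i$ is $d\lambda_i$ on $C$ and $0$ off $C$. So the representation restricts to $d\lambda_i$ on $C$, and by the Whitney formula $\mathrm{res}_C\zeta_i=x_i^d$. If $\alpha\in\mathrm{Aut}_0(Q,C)$, then $\alpha$ fixes $C$ pointwise and preserves $Q\setminus C$, so it preserves this character. Hence $\alpha^*\mathrm{Ind}_C^Q\lambda_i\cong\mathrm{Ind}_C^Q\lambda_i$ and $\alpha^*\zeta_i=\zeta_i$. So multiplication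
$$\mathbb F_2[\zeta_1,\dots,\zeta_r]\otimes P_CH^n(Q)\to H^*(Q)$$
is $\mathrm{Out}_0(Q,C)$-equivariant, with trivial action on the polynomial ring (here the $\zeta_i$ on the left are polynomial variables).

**Step 2: injectivity.** Let $y=\sum_a\zeta^au_a$, a finite sum over distinct exponent vectors $a=(a_1,\dots,a_r)$ with $u_a\in P_CH^n(Q)$. Restricting $C\times Q\to Q$ to $C\times1$ shows that
$$\Delta(\zeta^a)=\mathrm{res}_C(\zeta^a)\otimes1+(\text{terms of positive degree in the second factor}).$$
Since $\Delta$ is a ring map and $\Delta(u_a)=1\otimes u_a$, the component of $\Delta(y)$ in $H^*(C)\otimes H^n(Q)$ is $\sum_ax^{da}\otimes u_a$. The monomials $x^{da}$ are linearly independent, so this vanishes only if all $u_a=0$.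

**Step 3: counting.** Restrict the map to a nonzero submodule $S\le P_CH^n(Q)$. This gives the submodule $\mathbb F_2[\zeta_1,\dots,\zeta_r]\otimes S$ of $H^*(Q)$. If $r\ge1$, there are $\binom{j+r-1}{r-1}$ monomials of degree $j$ in the $\zeta_i$, so $H^{n+jd}(Q)$ contains a direct sum of that many copies of $S$. Each copy contributes an independent element of $\mathrm{Hom}(S,H^{n+jd}(Q))$. $\square$

## 13. Which groups of odd order occur in $\mathrm{Out}_0(Q,C)$

By Theorem C(3), the primes that occur are those for which $2$ has even order modulo $p$. So $3$ and $5$ occur ($2$ has order $2$ and $4$), while $7$ does not ($2$ has order $3$ modulo $7$).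

**Proof of Theorem C(3), necessity.** Let $H\le\mathrm{Out}_0(Q,C)$ have odd order.

**Step 1: $H$ acts faithfully on $V$.** This reduces the question to isometries of $q$. As $\mathrm{Inn}(Q)$ is a $2$-group, the Schur–Zassenhaus theorem lifts $H$ isomorphically to a subgroup of $\mathrm{Aut}_0(Q,C)$, again called $H$. By Proposition 6, $H$ acts trivially on $Q/M$. If $h\in H$ acts trivially on $V=M/C$, it acts trivially on $C$, $M/C$ and $Q/M$, so $h=1$ by applying (5) twice. Thus $V$ is a faithful $\mathbb F_2H$-module, semisimple by Maschke's theorem, with invariant $q$ and $b$.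

**Step 2: invariant forms on an irreducible summand.** We count how many scalar forms $q$ can contribute. Let $W\le V$ be an irreducible submodule that is not the trivial module, and let $k=\mathrm{End}_H(W)$, a finite division ring, hence a field. For a linear functional $\lambda:C\to\mathbb F_2$ put $q_\lambda=\lambda\circ q|_W$ and $b_\lambda=\lambda\circ b|_W$. By (9), $q_\lambda$ is an $H$-invariant quadratic form over $\mathbb F_2$ with polarization $b_\lambda$. An $H$-invariant additive map $f:W\to\mathbb F_2$ is zero: otherwise its kernel is a proper submodule, hence $0$, and $W\cong\mathbb F_2$ is trivial. If $b_\lambda=b_\mu$, then $q_\lambda-q_\mu$ is additive and invariant, hence zero. So $q_\lambda$ is determined by $b_\lambda$.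

By (10), $q$ is not identically $1$ on $W\neq 0$, so some $q_\lambda\ne0$, and $b_0:=b_\lambda\ne0$ for this $\lambda$. The radical of $b_0$ is a proper submodule, so $b_0$ is nondegenerate. It identifies $W$ with its dual, so every invariant bilinear form on $W$ is $b_0(ax,y)$ for a unique $a\in k$. In particular, for $a\in k$ there is a unique $a^*\in k$ with $b_0(x,ay)=b_0(a^*x,y)$. The map $*$ is additive, and it is multiplicative since $k$ is commutative. By symmetry of $b_0$, $b_0(ay,x)=b_0(x,ay)=b_0(a^*x,y)=b_0(y,a^*x)=b_0(a^{**}y,x)$, so $a^{**}=a$. So $*$ is a field automorphism with $*^2=1$. Since $b_0(ay,x)=b_0(a^*x,y)$, the form $b_0(ax,y)$ is symmetric if and only if $a=a^*$, that is, $a\in k_0:=\{a\in k:a^*=a\}$. Every $b_\lambda$ is symmetric. Hence the $\mathbb F_2$-space of all $q_\lambda$ has dimension at most $m:=[k_0:\mathbb F_2]$.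

**Step 3: $\dim_{\mathbb F_2}W\le2m$.** If all $q_\lambda$ vanish at $w\in W$, then $q(w)=1$ and $w=0$. So a basis of the space of the $q_\lambda$ is a system of at most $m$ quadratic forms over $\mathbb F_2$ in $\dim W$ variables with no common nonzero zero. By the Chevalley–Warning theorem $\dim_{\mathbb F_2}W\le2m$.

**Step 4: the case $*=1$ is impossible.** Here $k=k_0$ has degree $m$ over $\mathbb F_2$, so $\dim_kW\le2$. If $\dim_kW=1$, then $H$ acts through a character $\chi:H\to k^\times$, and
$$b_0(x,y)=b_0(\chi(h)x,\chi(h)y)=b_0(\chi(h)^*\chi(h)x,y)=b_0(\chi(h)^2x,y),$$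
so $\chi^2=1$. As $|H|$ is odd, $\chi=1$, and $W$ is trivial, a contradiction. If $\dim_kW=2$, then $W$ is an irreducible $kH$-module whose endomorphism ring is $k$, so it is absolutely irreducible of degree $2$. The characteristic of $k$ does not divide $|H|$, so this degree divides $|H|$, which is odd: a contradiction.

**Step 5: the case $*\ne1$.** Now $[k:\mathbb F_2]=2m$, so $\dim_kW=1$ by Step 3, and $H$ acts on $W$ through $\chi:H\to k^\times$. The automorphism $*$ is the one of order $2$, so $a^*=a^{2^m}$, and the computation of Step 4 gives $\chi(h)^*\chi(h)=1$, that is, $\chi^{2^m+1}=1$.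

**Step 6: conclusion.** Since $V$ is faithful and semisimple, $H$ embeds in a product of cyclic groups of orders $2^{m_W}+1$, over the nontrivial irreducible summands $W$. So $H$ is abelian. If a prime $p$ divides $|H|$, then $p\mid2^m+1$ for some $m$, so $-1$ is a power of $2$ modulo the odd prime $p$. The subgroup generated by $2$ in $(\mathbb Z/p)^\times$ then contains an element of order $2$, and $2$ has even order.

The "in particular" follows: the normal $2$-complement of $A$ lifts isomorphically to $\mathrm{Aut}_0(Q,C)$ by Schur–Zassenhaus, as $B$ is a $2$-group. The lift has odd order and meets the $2$-group $\mathrm{Inn}(Q)$ trivially. So it embeds in $\mathrm{Out}_0(Q,C)$ and is abelian. $\square$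

**Proof of Theorem C(3), sufficiency.** Let $H$ be abelian of odd order satisfying the condition on primes.

**Step 1: reduction to cyclic groups of prime power order.** $H$ is a product of cyclic groups of prime power order. If the $Q_i$ are $2$-central with subgroups $C_i$, an element of $\prod Q_i$ with square $1$ has all components in the $C_i$. So $\prod Q_i$ is $2$-central with subgroup $\prod C_i$. A product of automorphisms is inner only if each component is, so $\prod\mathrm{Out}_0(Q_i,C_i)$ embeds in $\mathrm{Out}_0(\prod Q_i,\prod C_i)$. So it suffices to realize $\mathbb Z/p^a$ when $2$ has even order modulo $p$.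

**Step 2: arithmetic.** We find $m$ with $p^a\mid2^m+1$. The order of $2$ modulo $p$ divides its order modulo $p^a$, so the latter is even, say $2m$. The group $(\mathbb Z/p^a)^\times$ is cyclic, so $-1$ is its only element of order $2$. Hence $2^m\equiv-1\pmod{p^a}$.

**Step 3: the group.** Let $k=\mathbb F_{2^{2m}}$, $\bar x=x^{2^m}$, $k_0=\mathbb F_{2^m}$, and
$$Q=\{(x,z)\in k\times k:\ z+\bar z=x\bar x\},\qquad (x,z)(x',z')=(x+x',\ z+z'+\bar xx').$$
The product on $k\times k$ is associative because $\bar xx'$ is biadditive. The identity is $(0,0)$, and $(x,z)$ has inverse $(x,z+x\bar x)$. The subset $Q$ is closed under the product, since for $(x,z),(x',z')\in Q$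
$$(z+z'+\bar xx')+\overline{(z+z'+\bar xx')}=x\bar x+x'\bar x'+\bar xx'+x\bar x'=(x+x')\overline{(x+x')}.$$
A nonempty finite subset closed under the product is a subgroup. The map $z\mapsto z+\bar z$ is the trace $k\to k_0$, which is onto with kernel $k_0$, so for each $x$ there are $2^m$ solutions $z$, and $|Q|=2^{3m}$.

**Step 4: $Q$ is $2$-central.** We have $(x,z)^2=(0,x\bar x)$, which is the identity only if $x=0$. So the elements with square $1$ are the $(0,z)$ with $z+\bar z=0$, that is, $z\in k_0$. They are central, because $(0,z)(x',z')=(x',z+z')=(x',z')(0,z)$. So $C=\{(0,z):z\in k_0\}$.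

**Step 5: the automorphisms.** For $u\in k^\times$ with $u\bar u=1$ the map $(x,z)\mapsto(ux,z)$ preserves $Q$ and the product, as $ux\,\overline{ux}=x\bar x$ and $\overline{ux}\,ux'=\bar xx'$, and it fixes $C$ pointwise. The elements $u$ with $u^{2^m+1}=1$ form a cyclic group of order $2^m+1$, which acts faithfully. This group has odd order, so it meets the $2$-group $\mathrm{Inn}(Q)$ trivially and embeds in $\mathrm{Out}_0(Q,C)$. Since $p^a\mid2^m+1$, so does $\mathbb Z/p^a$. $\square$

For $m=1$ the group $Q$ has order $8$, exponent $4$ and a single involution, so it is $Q_8$, and the automorphisms are those of order $3$ met in Section 3. For $m=2$ it has order $64$ and carries an automorphism of order $5$.
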